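\title{Centralizers of geodesic flows on finite covers: rigidity under strict quarter-pinching}

\begin{abstract}
Let $(M,g)$ be a closed Riemannian manifold of dimension $n\ge 3$ with sectional curvature $-4<K\le -1$. We consider the diffeomorphisms that commute with the geodesic flow of some finite cover of $M$, counted modulo the flow. We prove that if infinitely many of them are not lifts from smaller covers, then $(M,g)$ is homothetic to a real hyperbolic manifold; this answers a question of Mitsutani. The proof passes to the group $G$ of homeomorphisms of the sphere at infinity that preserve a cross-ratio. This is a Lie group containing $\pi_1(M)$ as a uniform lattice. If $G$ is discrete, a counting argument leaves only finitely many non-lifts; otherwise $G$ produces a rank one symmetric space whose geodesic flow is conjugate, up to scale and on a finite cover, to that of $M$. For lifts along coverings over $M$, the hypothesis characterizes arithmetic real hyperbolic manifolds, and a version holds for all metrics with $C^1$ Anosov splitting in dimension $n\neq 16$.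
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $(M,g)$ be a closed connected Riemannian manifold of negative sectional curvature and let $SM$ be its unit tangent bundle. The geodesic flow $\varphi_t$ on $SM$ moves a unit vector for time $t$ along the unit-speed geodesic to which it is tangent; it is generated by the geodesic spray $X_g$. A \emph{centralizer element} of the geodesic flow is a $C^\infty$ diffeomorphism $\psi$ of $SM$ with $\psi\circ\varphi_t=\varphi_t\circ\psi$ for all $t\in\mathbb R$, or equivalently $d\psi(X_g)=X_g$.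

Two kinds of centralizer elements are visible at once: the maps $\varphi_s$ themselves, and the differentials of isometries of $M$. (The flip $v\mapsto -v$ is not one, since it reverses the flow.) The first kind is always present and says nothing about $g$, so we count \emph{modulo the flow}: $\psi$ and $\varphi_s\circ\psi$ are regarded as the same. What remains measures the symmetry of the metric as seen by its dynamics.

A manifold with no symmetry may have finite covers with many. A \emph{finite Riemannian cover} of $M$ is a finite covering $N\to M$ with $N$ connected, with the pulled-back metric; all covers in this paper are connected. If $N=\widetilde M/\Lambda$ with $\Lambda\le\pi_1(M)$ of finite index, then every isometry of $\widetilde M$ that normalizes $\Lambda$ induces an isometry of $N$, whether or not it normalizes $\pi_1(M)$. On the other hand, covers also carry centralizer elements that bring no new information. For instance, the differential of a deck transformation of $N\to M$ projects to the identity of $SM$. To discard these, call a centralizer element $\psi$ of the geodesic flow on $SN$ a \emph{lift} if there are a finite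 Riemannian cover $N'$ of $M$ (possibly $M$ itself), a Riemannian covering $N\to N'$ of finite degree greater than one, and a centralizer element $\psi'$ on $SN'$ such that $p\circ\psi=\psi'\circ p$ for the induced covering $p\colon SN\to SN'$. The following question is posed in \cite{Mitsutani}.

\medskip
\noindent\textbf{Question.} \emph{Let $n\ge3$ and let $(M^n,g)$ be a closed Riemannian manifold with strictly $\frac14$-pinched negative curvature, that is, $-4<K\le-1$. Suppose that infinitely many centralizer elements, modulo the flow, of the geodesic flows of finite Riemannian covers of $M$ are not lifts. Is $(M,g)$ homothetic to a real hyperbolic manifold?}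
\medskip

The elements that come from isometries suggest the answer yes. If the isometry group of $\widetilde M$ is discrete, only finitely many of them fail to be lifts (this is the counting argument of Proposition~\ref{prop:discrete}, run with the isometry group in place of $G$). If $\widetilde M$ is a rank one symmetric space and $\pi_1(M)$ is arithmetic, isometries normalizing finite index subgroups abound (Proposition~\ref{prop:arithmetic}); but among these spaces all except the real hyperbolic one have curvature ranging over the full interval $[-4,-1]$ after normalization, and strict pinching excludes them. The difficulty is that a centralizer element has no reason, a priori, to respect the fibration $SN\to N$, so no isometry of $\widetilde M$ is available beyond the deck group. One has to manufacture a continuous group of symmetries from infinitely many maps living on different covers, and then recover the metric from that group.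

\subsection{Results}

Write $\Gamma=\pi_1(M)$, acting on the universal cover $\widetilde M$ and on $Y=S\widetilde M$. Covers of $M$ are taken up to isomorphism of covers. They correspond to conjugacy classes of finite index subgroups $\Lambda\le\Gamma$, with $N=\widetilde M/\Lambda$ and $SN=Y/\Lambda$. Each conjugacy class is finite, so whether a set of centralizer elements is finite does not depend on whether we index the covers by subgroups or by their conjugacy classes; we index them by subgroups.

A centralizer element on $Y/\Lambda$ is a \emph{lift over $M$} if it is a lift along the natural covering $\widetilde M/\Lambda\to\widetilde M/\Lambda'$ for some $\Lambda\subsetneq\Lambda'\le\Gamma$, and it is \emph{primitive} otherwise. Consider the condition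
\begin{itemize}
\item[(P)] infinitely many centralizer elements, modulo the flow, of finite covers of $M$ are primitive.
\end{itemize}
A lift over $M$ is a lift, so an element that is not a lift is primitive, and the hypothesis of the Question implies (P). The following theorem therefore answers the Question in the affirmative.

\begin{theorem}\label{thm:main}
Let $n\ge3$ and let $(M^n,g)$ be closed with $-4<K\le-1$. If \textup{(P)} holds, then $(M,g)$ is homothetic to a real hyperbolic manifold.
\end{theorem}

The method gives a characterization. Arithmeticity is recalled in Section~\ref{sec:arith} and the Anosov splitting in Section~\ref{sec:hopf}.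

\begin{theorem}\label{thm:arith}
Let $n\ge3$ and let $(M^n,g)$ be closed with $-4<K\le-1$. Then \textup{(P)} holds if and only if $(M,g)$ is homothetic to an arithmetic real hyperbolic manifold.
\end{theorem}

\begin{theorem}\label{thm:C1}
Let $(M^n,g)$ be closed and negatively curved, $n\ge3$, $n\ne16$, with $C^1$ Anosov splitting. Then \textup{(P)} holds if and only if $(M,g)$ is homothetic to an arithmetic rank one locally symmetric manifold. In particular, for lifts over $M$, strictness of the pinching in Theorem~\ref{thm:main} cannot be dropped: arithmetic compact complex hyperbolic manifolds (of complex dimension at least two) with $-4\le K\le-1$ satisfy \textup{(P)}.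
\end{theorem}

In Theorems~\ref{thm:arith} and~\ref{thm:C1} the implication from (P) holds a fortiori for the notion of lift in the Question; the converse implications are claimed only for lifts over $M$.

\subsection{Outline, and the role of the hypotheses}

A centralizer element on a cover lifts to $Y$, preserves the strong stable and unstable foliations, and so acts on the sphere at infinity $\Sigma$ of $\widetilde M$ by a homeomorphism preserving a cross-ratio $B$ (Sections~\ref{sec:hopf} and~\ref{sec:boundary}). All covers are thereby placed in one group, the group $G$ of $B$-preserving homeomorphisms of $\Sigma$; for hyperbolic space it is the isometry group (Example~\ref{ex:hyperbolic}). In general $G$ is locally compact and contains $\Gamma$ as a uniform lattice, and (P) forces it to be non-discrete (Section~\ref{sec:lc}). With a $C^1$ splitting, $G$ acts by $C^1$ diffeomorphisms and is a Lie group (Section~\ref{sec:C1}). Its identity component is then the identity component of the isometry group of a rank one symmetric space $X$, and $\Sigma$ is identified with the sphere at infinity of $X$ (Section~\ref{sec:X}). Under this identification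 the two cross-ratios are proportional, which yields a conjugacy of geodesic flows and equality in the entropy--volume inequality of Besson, Courtois and Gallot (Section~\ref{sec:compare}). Sections~\ref{sec:end} and~\ref{sec:arith} conclude.

Strict pinching is used twice: it makes the splitting $C^1$, and it excludes the symmetric spaces that are not real hyperbolic. The $C^1$ splitting gives the Lie structure on $G$ and the differentiability of the boundary identification, on which the comparison of volumes and of eigenvalues rests. The bound $n\ge3$ makes $Y$ and the sphere at infinity of $X$ simply connected, and it is a hypothesis of the Besson--Courtois--Gallot theorem.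

\section{Hopf coordinates and the cross-ratio}\label{sec:hopf}

In Sections~\ref{sec:hopf}--\ref{sec:lc}, $M$ is a closed manifold of dimension $n\ge3$ with $K\le-1$. For a closed negatively curved manifold the curvature bound is a normalization: rescaling the metric changes the speed of the flow by a constant and affects neither the centralizer elements nor the Anosov splitting.

\subsection{Standard facts}

Let $\Sigma\cong S^{n-1}$ be the sphere at infinity of $\widetilde M$, so that $\widetilde M\cup\Sigma$ is compact and isometries act on it by homeomorphisms. Let $\Sigma^{(2)}$ and $\Sigma^{(3)}$ be the spaces of ordered pairs and triples of distinct points of $\Sigma$. Two distinct points $\eta,\xi\in\Sigma$ are joined by a unique geodesic $(\eta,\xi)$; a vector $v\in Y$ has a backward endpoint $v^-$ and a forward endpoint $v^+$. The Busemann function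
\[
\beta_\xi(x,y)=\lim_{z\to\xi}\bigl(d(x,z)-d(y,z)\bigr)
\]
is continuous in $(\xi,x,y)$, satisfies $\beta_\xi(x,y)+\beta_\xi(y,z)=\beta_\xi(x,z)$, and is invariant under isometries. Fix a base point $o\in\widetilde M$. For $\eta\ne\xi$ put
\[
b(\eta,\xi)=\beta_\eta(o,x)+\beta_\xi(o,x),\qquad x\in(\eta,\xi);
\]
the value does not depend on $x$, because moving $x$ along the geodesic changes the two terms by opposite amounts. We use the following facts.
\begin{itemize}
\item[(F1)] The Gromov product $(x|y)_o=\frac12\bigl(d(o,x)+d(o,y)-d(x,y)\bigr)$ extends to a continuous function $(\widetilde M\cup\Sigma)^2\to[0,\infty]$ that is infinite exactly at the pairs $(\xi,\xi)$, $\xi\in\Sigma$. On $\Sigma^{(2)}$ it equals $b/2$.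
\item[(F2)] Since $\widetilde M$ is $\mathrm{CAT}(-1)$, the function $\rho=e^{-b/2}$, extended by $0$ to the diagonal, is a metric on $\Sigma$ inducing its topology \cite{Bourdon}; and $\rho\le1$ because $b\ge0$.
\item[(F3)] $\Gamma$ is torsion-free. Each $\gamma\in\Gamma\setminus\{1\}$ translates a unique geodesic, its axis, by a distance $\ell(\gamma)>0$, from an endpoint $\gamma^-$ toward an endpoint $\gamma^+$, and $\gamma^\pm$ are its only fixed points in $\Sigma$. In particular $\Gamma$ acts faithfully on $\Sigma$.
\item[(F4)] The fundamental group of a closed negatively curved manifold acts minimally on the sphere at infinity: the only nonempty closed invariant set is the whole sphere. This applies to every finite index subgroup of $\Gamma$.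
\item[(F5)] The geodesic flow is Anosov: there is a continuous invariant splitting $TSM=E^s\oplus\mathbb RX_g\oplus E^u$, the \emph{Anosov splitting}, such that $D\varphi_t$ contracts $E^s$ exponentially as $t\to+\infty$ and $E^u$ exponentially as $t\to-\infty$. Lift the splitting and a Riemannian metric of $SM$ to $Y$. The \emph{strong stable leaf} $W^s(v)=\{w\in Y: d(\varphi_tv,\varphi_tw)\to0\text{ as }t\to+\infty\}$ is a smooth embedded submanifold tangent to $E^s$; it consists of the vectors pointing to $v^+$ with footpoint on the horosphere centered at $v^+$ through the footpoint of $v$. The strong unstable leaf $W^u(v)$ is described in the same way with $t\to-\infty$, $E^u$ and $v^-$.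
\end{itemize}

For $v\in Y$ with footpoint $x$ put $t(v)=\beta_{v^+}(o,x)$. The map $v\mapsto(v^-,v^+,t(v))$ is a homeomorphism $Y\to\Sigma^{(2)}\times\mathbb R$, the \emph{Hopf coordinates}, in which $\varphi_s$ is the translation $t\mapsto t+s$. Since $\beta_{v^-}(o,x)=b(v^-,v^+)-t(v)$, fact (F5) says that in coordinates $(\eta,\xi,t)$
\begin{equation}\label{eq:leaves}
\begin{aligned}
&\text{strong stable leaves are the sets where }\xi\text{ and }t\text{ are constant,}\\
&\text{strong unstable leaves are the sets where }\eta\text{ and }b(\eta,\xi)-t\text{ are constant.}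
\end{aligned}
\end{equation}
If $\gamma$ is an isometry of $\widetilde M$, then $\beta_{\gamma\xi}(o,\gamma x)=\beta_\xi(\gamma^{-1}o,o)+\beta_\xi(o,x)$. With $u_\gamma(\xi)=\beta_\xi(\gamma^{-1}o,o)$ this gives
\begin{equation}\label{eq:isom}
\gamma(\eta,\xi,t)=(\gamma\eta,\gamma\xi,t+u_\gamma(\xi)),\qquad b(\gamma\eta,\gamma\xi)=b(\eta,\xi)+u_\gamma(\eta)+u_\gamma(\xi).
\end{equation}

\subsection{The cross-ratio}

The function $b$ depends on $o$ and is not invariant. The error terms in \eqref{eq:isom} depend on one point each, so they cancel in the alternating sum
\begin{equation}\label{eq:B}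
B(\eta,\eta';\xi,\xi')=b(\eta,\xi)+b(\eta',\xi')-b(\eta',\xi)-b(\eta,\xi'),
\end{equation}
defined when $\{\eta,\eta'\}\cap\{\xi,\xi'\}=\emptyset$. Thus $B$ is invariant under all isometries of $\widetilde M$. It is continuous; it is \emph{additive} in each pair, for instance $B(\eta,\eta';\xi,\xi')+B(\eta,\eta';\xi',\xi'')=B(\eta,\eta';\xi,\xi'')$, hence antisymmetric in each pair; and it is \emph{symmetric} under exchange of the pairs, $B(\eta,\eta';\xi,\xi')=B(\xi,\xi';\eta,\eta')$, because $b$ is symmetric.

The cross-ratio suits our problem because it can be read off from the flow and the strong foliations alone. It measures the failure of a stable--unstable quadrilateral to close up.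

\begin{lemma}\label{lem:quad}
Let $\{\eta,\eta'\}\cap\{\xi,\xi'\}=\emptyset$ and let $v$ be tangent to $(\eta,\xi)$. Move from $v$ along a strong stable leaf to the geodesic $(\eta',\xi)$, then along a strong unstable leaf to $(\eta',\xi')$, along a strong stable leaf to $(\eta,\xi')$, and along a strong unstable leaf back to $(\eta,\xi)$. The final vector is $\varphi_{B(\eta,\eta';\xi,\xi')}v$. In particular $B$ does not depend on $o$.
\end{lemma}

\begin{proof}
By \eqref{eq:leaves} the first and third moves leave $t$ unchanged, the second adds $b(\eta',\xi')-b(\eta',\xi)$, and the fourth adds $b(\eta,\xi)-b(\eta,\xi')$.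
\end{proof}

The cross-ratio also records translation lengths.

\begin{lemma}\label{lem:period}
Let $\gamma$ be an isometry of $\widetilde M$ that fixes $\eta\ne\eta'$ in $\Sigma$ and translates the geodesic $(\eta,\eta')$ by $s\in\mathbb R$ toward $\eta'$. Then $B(\eta,\eta';\xi,\gamma\xi)=2s$ for all $\xi\ne\eta,\eta'$.
\end{lemma}

\begin{proof}
Take $o$ on the geodesic. By \eqref{eq:isom}, $b(\eta',\gamma\xi)-b(\eta',\xi)=u_\gamma(\eta')+u_\gamma(\xi)$ and $b(\eta,\gamma\xi)-b(\eta,\xi)=u_\gamma(\eta)+u_\gamma(\xi)$. Hence $B(\eta,\eta';\xi,\gamma\xi)=\beta_{\eta'}(\gamma^{-1}o,o)-\beta_\eta(\gamma^{-1}o,o)=s-(-s)$.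
\end{proof}

Finally, passing from $b$ to $B$ loses only terms of the form seen in \eqref{eq:isom}.

\begin{lemma}\label{lem:cobound}
Let $E$ be a continuous symmetric function on $\Sigma^{(2)}$ with $E(\eta,\xi)+E(\eta',\xi')-E(\eta',\xi)-E(\eta,\xi')=0$ whenever $\{\eta,\eta'\}\cap\{\xi,\xi'\}=\emptyset$. Then for distinct $\xi,\eta,\zeta$ the number
\[
u(\xi)=\tfrac12\bigl[E(\xi,\eta)+E(\xi,\zeta)-E(\eta,\zeta)\bigr]
\]
depends only on $\xi$, the function $u$ is continuous on $\Sigma$, and $E(\eta,\xi)=u(\eta)+u(\xi)$.
\end{lemma}

\begin{proof}
Replacing $\eta$ by $\eta'\notin\{\xi,\zeta\}$ changes the bracket by $E(\eta',\xi)-E(\eta',\zeta)-E(\eta,\xi)+E(\eta,\zeta)=0$. The bracket is symmetric in $\eta,\zeta$, and one passes from $(\eta,\zeta)$ to any $(\eta',\zeta')$ through $(\eta,\zeta'')$ and $(\eta',\zeta'')$ with $\zeta''\notin\{\xi,\eta,\eta'\}$. Continuity follows by keeping $\eta,\zeta$ fixed. Adding the formula for $u(\xi)$ with $(\eta,\zeta)$ and the formula for $u(\eta)$ with $(\xi,\zeta)$ gives $E(\eta,\xi)$.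
\end{proof}

\section{Centralizer elements as boundary maps}\label{sec:boundary}

Let $G$ be the group of homeomorphisms of $\Sigma$ that preserve $B$, with the topology of uniform convergence. It is a topological group, closed in $\operatorname{Homeo}(\Sigma)$ because $B$ is continuous, and it contains $\Gamma$. For $f\in G$, Lemma~\ref{lem:cobound} applied to $E=b\circ(f\times f)-b$ gives a continuous function $u_f$ with
\begin{equation}\label{eq:uf}
b(f\eta,f\xi)=b(\eta,\xi)+u_f(\eta)+u_f(\xi).
\end{equation}
Let $\mathcal Z$ be the group of homeomorphisms of $Y$ that commute with the flow, permute the strong stable leaves and permute the strong unstable leaves. It contains $\Gamma$, the differentials of all isometries of $\widetilde M$, and the flow as a central subgroup.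

\begin{proposition}\label{prop:exact}
Every $\Psi\in\mathcal Z$ has the form $\Psi(\eta,\xi,t)=(f\eta,f\xi,\,\cdot\,)$ for a unique $f\in G$. The homomorphism $\mathcal Z\to G$, $\Psi\mapsto f$, is surjective, and its kernel is $\{\varphi_s:s\in\mathbb R\}$.
\end{proposition}

\begin{proof}
Since $\Psi$ commutes with the flow, it induces a homeomorphism of $\Sigma^{(2)}$. Since it maps strong stable leaves to strong stable leaves, the second coordinate of the image of $(\eta,\xi)$ depends only on $\xi$, and likewise the first depends only on $\eta$. So the induced map is $(\eta,\xi)\mapsto(f_-\eta,f_+\xi)$ with $f_\pm$ continuous, and the maps obtained from $\Psi^{-1}$ are their inverses. As $f_+\xi\ne f_-\eta$ for all $\eta\ne\xi$, the point $f_+\xi$ lies outside $f_-(\Sigma\setminus\{\xi\})=\Sigma\setminus\{f_-\xi\}$, so $f_+=f_-=:f$. The map $\Psi$ carries the quadrilateral of Lemma~\ref{lem:quad} starting at $v$ to the quadrilateral for the points $f\eta,f\eta',f\xi,f\xi'$ starting at $\Psi v$, and $\Psi\varphi_sv=\varphi_s\Psi v$; since the flow on $Y$ is free, $f$ preserves $B$.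

If $f=\mathrm{id}$, then $\Psi(\eta,\xi,t)=(\eta,\xi,t+s(\eta,\xi))$, and by \eqref{eq:leaves} the function $s$ is unchanged when one of $\eta,\xi$ is changed and the other kept. The chain $(\eta,\xi),(\zeta,\xi),(\zeta,\xi'),(\eta',\xi')$ with $\zeta\notin\{\xi,\xi'\}$ shows that $s$ is constant.

Given $f\in G$, the map $(\eta,\xi,t)\mapsto(f\eta,f\xi,t+u_f(\xi))$ commutes with the flow and permutes the strong stable leaves. It permutes the strong unstable leaves since $b(f\eta,f\xi)-t-u_f(\xi)=b(\eta,\xi)-t+u_f(\eta)$ by \eqref{eq:uf}.
\end{proof}

We now translate the notions of the introduction into group theory. Recall that the \emph{commensurator} $\operatorname{Comm}_G(\Gamma)$ is the group of $f\in G$ such that $\Gamma\cap f\Gamma f^{-1}$ has finite index in both $\Gamma$ and $f\Gamma f^{-1}$. Put $H=\operatorname{Comm}_G(\Gamma)$. For $f\in G$ let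
\[
\Gamma_f=\bigcap_{i\in\mathbb Z}f^i\Gamma f^{-i}.
\]
This is the largest subgroup of $\Gamma$ normalized by $f$: if $f$ normalizes $\Lambda'\le\Gamma$, then $\Lambda'=f^i\Lambda'f^{-i}\subset f^i\Gamma f^{-i}$ for all $i$.

\begin{lemma}\label{lem:dictionary}
Let $\Lambda\le\Gamma$ have finite index and let $\psi$ be a centralizer element on $Y/\Lambda$.
\begin{itemize}
\item[(a)] $\psi$ lifts to $Y$, its lifts lie in $\mathcal Z$, and their images in $G$ form a coset $f\Lambda$ with $f\Lambda f^{-1}=\Lambda$. In particular $f\in H$.
\item[(b)] Two centralizer elements on $Y/\Lambda$ give the same coset if and only if they agree modulo the flow.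
\item[(c)] $\psi$ is primitive if and only if $\Lambda=\Gamma_f$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $n\ge3$, $Y\cong\widetilde M\times S^{n-1}$ is simply connected, so it is the universal cover of $Y/\Lambda$. Hence $\psi$ has a lift $\widetilde\psi$, which normalizes the deck group $\Lambda$, and the set of lifts is $\widetilde\psi\Lambda$. The maps $\widetilde\psi\varphi_t$ and $\varphi_t\widetilde\psi$ lift the same map, depend continuously on $t$ and agree at $t=0$, so they agree for all $t$. As $Y/\Lambda$ is compact, $\widetilde\psi$ is bi-Lipschitz, so it respects the characterization of strong leaves by asymptotic orbits in (F5). Thus $\widetilde\psi\in\mathcal Z$, and its image $f$ normalizes $\Lambda$. The group $\Gamma\cap f\Gamma f^{-1}$ contains $\Lambda=f\Lambda f^{-1}$, which has finite index in $\Gamma$ and in $f\Gamma f^{-1}$.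

(b) If the cosets agree, suitable lifts have the same image in $G$ and differ by some $\varphi_s$ by Proposition~\ref{prop:exact}. The converse holds because the flow acts trivially on $\Sigma$.

(c) Note that $\Lambda\le\Gamma_f$. Suppose $\psi$ is the lift of $\psi'$ on $Y/\Lambda'$ with $\Lambda\subsetneq\Lambda'\le\Gamma$. Then $\widetilde\psi$ lifts $\psi'$, so it normalizes $\Lambda'$; hence $f$ normalizes $\Lambda'$, and $\Lambda\subsetneq\Lambda'\le\Gamma_f$.

Conversely we show that $\widetilde\psi$ always normalizes $\Gamma_f$ as a group acting on $Y$; then it descends to a centralizer element on $Y/\Gamma_f$ of which $\psi$ is a lift, so $\psi$ is a lift over $M$ unless $\Lambda=\Gamma_f$. The point to check is that normalizing on $\Sigma$ only gives normalizing on $Y$ modulo the flow. For $\gamma\in\Gamma_f$ put $\gamma'=f\gamma f^{-1}\in\Gamma_f$. The elements $\widetilde\psi\gamma\widetilde\psi^{-1}$ and $\gamma'$ of $\mathcal Z$ have the same image in $G$, so $\widetilde\psi\gamma\widetilde\psi^{-1}=\varphi_{s(\gamma)}\gamma'$ for a unique $s(\gamma)\in\mathbb R$. As the flow is central and $\gamma\mapsto\gamma'$ is an automorphism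 of $\Gamma_f$, the map $s\colon\Gamma_f\to\mathbb R$ is a homomorphism. For $\lambda\in\Lambda$, both $\widetilde\psi\lambda\widetilde\psi^{-1}$ and $\lambda'$ lie in $\Gamma$ and have the same image in $G$, so they are equal by (F3), and $s(\lambda)=0$. Every $\gamma\in\Gamma_f$ has a positive power in the finite index subgroup $\Lambda$, so $s=0$.
\end{proof}

\begin{example}[Hyperbolic space]\label{ex:hyperbolic}
Let $\widetilde M=\mathbb H^n$ be the upper sheet of $\langle x,x\rangle=-1$ in $\mathbb R^{1,n}$, with $\cosh d(x,y)=-\langle x,y\rangle$ and $o=(1,0)$. A point $\xi\in\Sigma=S^{n-1}$ corresponds to the null vector $\hat\xi=(1,\xi)$. Along the ray $z=(\cosh s,\xi\sinh s)$ one has $d(x,z)=s+\log(-\langle x,\hat\xi\rangle)+o(1)$, so $\beta_\xi(o,x)=-\log(-\langle x,\hat\xi\rangle)$. Put $\delta=-\langle\hat\eta,\hat\xi\rangle=|\eta-\xi|^2/2$. Points of $(\eta,\xi)$ have the form $x=a\hat\eta+a'\hat\xi$ with $2aa'\delta=1$, so $b(\eta,\xi)=-\log(a'\delta\cdot a\delta)=-\log(\delta/2)$, that is, $\rho(\eta,\xi)=|\eta-\xi|/2$. Under stereographic projection $\Sigma=\mathbb R^{n-1}\cup\{\infty\}$, chordal distance becomes $2|\eta-\xi|(1+|\eta|^2)^{-1/2}(1+|\xi|^2)^{-1/2}$,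 the one-point factors cancel, and $B$ is the classical cross-ratio:
\[
B(\eta,\eta';\xi,\xi')=-2\log\frac{|\eta-\xi|\,|\eta'-\xi'|}{|\eta'-\xi|\,|\eta-\xi'|},\qquad B(\infty,\eta';\xi,\xi')=-2\log\frac{|\eta'-\xi'|}{|\eta'-\xi|}.
\]
For $\gamma x=e^{-\ell}Ox$ with $O$ orthogonal we get $B(\infty,0;\xi,\gamma\xi)=2\ell$, as in Lemma~\ref{lem:period}.

Here $G=\operatorname{Isom}(\mathbb H^n)$. Indeed, after composing $f\in G$ with an isometry we may assume $f\infty=\infty$. The second formula shows that $|f\eta'-f\xi|/|\eta'-\xi|$ does not depend on $\xi$; being symmetric, it is constant. So $f$ is a Euclidean similarity, which extends to an isometry of the upper half-space. By Proposition~\ref{prop:exact} and Lemma~\ref{lem:dictionary}, every centralizer element on a closed hyperbolic manifold of dimension $n\ge3$ is the differential of an isometry composed with some $\varphi_s$, and the primitive elements on covers of $M$ are the pairs $(\Gamma_f,f\Gamma_f)$ with $f\in\operatorname{Isom}(\mathbb H^n)$ and $[\Gamma:\Gamma_f]<\infty$.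
\end{example}

In the example $G$ is a Lie group acting smoothly and transitively on $\Sigma$, and it knows the metric. The rest of the paper shows that, under our hypotheses, this is the only way for $G$ to be non-discrete. Each property that we read off from the formula for $B$ must now be proved without a formula.

\section{Local compactness and convergence dynamics}\label{sec:lc}

\subsection{$\Gamma$ is a uniform lattice in $G$}

An isometry of $\mathbb H^n$ is controlled by where it sends three boundary points. The same holds for $G$.

\begin{lemma}\label{lem:lc}
$G$ is locally compact, $\Gamma$ is discrete in $G$, and $G=\Gamma C$ for a compact set $C\subset G$.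
\end{lemma}

\begin{proof}
For $f\in G$ put $\lambda_f=e^{-u_f}$. By \eqref{eq:uf} and the formula of Lemma~\ref{lem:cobound}, for distinct $\xi,\eta,\zeta$,
\[
\rho(f\xi,f\eta)^2=\lambda_f(\xi)\lambda_f(\eta)\rho(\xi,\eta)^2,\qquad
\lambda_f(\xi)=\frac{\rho(f\xi,f\eta)\rho(f\xi,f\zeta)}{\rho(f\eta,f\zeta)}\cdot\frac{\rho(\eta,\zeta)}{\rho(\xi,\eta)\rho(\xi,\zeta)}.
\]
Let $T_\varepsilon\subset\Sigma^{(3)}$ be the compact set of triples with mutual distances at least $\varepsilon$, and let $G_\varepsilon=\{f\in G:fT_\varepsilon\cap T_\varepsilon\ne\emptyset\}$. Let $f\in G_\varepsilon$, with $\tau,f\tau\in T_\varepsilon$. For any $\xi$, the triangle inequality allows at most one point of $\tau$ to be closer than $\varepsilon/2$ to $\xi$. Taking two others as $\eta,\zeta$ and using $\rho\le1$, we get $\lambda_f(\xi)\le\varepsilon^{-1}(\varepsilon/2)^{-2}=4\varepsilon^{-3}$. So $f$ is $4\varepsilon^{-3}$-Lipschitz, and so is $f^{-1}\in G_\varepsilon$. By the Arzel\`a--Ascoli theorem every sequence in $G_\varepsilon$ has a subsequence converging uniformly together with its inverses; the limit is in $G$, and in $G_\varepsilon$ because $T_\varepsilon$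 is compact. Thus $G_\varepsilon$ is compact. If $T_{2\varepsilon}\ne\emptyset$, it contains all $f$ within uniform distance $\varepsilon/2$ of the identity, so $G$ is locally compact.

To compare with $\Gamma$, define $m\colon\Sigma^{(3)}\to Y$ in Hopf coordinates by
\[
m(\eta,\xi,\zeta)=\bigl(\eta,\xi,\tfrac12[b(\eta,\xi)+b(\xi,\zeta)-b(\eta,\zeta)]\bigr).
\]
It is continuous, and $\Gamma$-equivariant by \eqref{eq:isom}: applying $\gamma$ to the triple changes the last coordinate by $u_\gamma(\xi)$. It is proper. For if $m(\eta_k,\xi_k,\zeta_k)$ stays in a compact set, pass to a subsequence with $(\eta_k,\xi_k)\to(\eta,\xi)\in\Sigma^{(2)}$ and $\zeta_k\to\zeta$; then $b(\xi_k,\zeta_k)-b(\eta_k,\zeta_k)$ is bounded, whereas by (F1) it would tend to $+\infty$ if $\zeta=\xi$ and to $-\infty$ if $\zeta=\eta$.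

If $\gamma_k\to1$ in $G$ with $\gamma_k\in\Gamma$, then $\gamma_km(\tau)\to m(\tau)$, so the $\gamma_k$ take finitely many values because $\Gamma$ acts properly discontinuously on $Y$; hence $\Gamma$ is discrete. Since $Y$ is the union of the $\Gamma$-translates of a compact set, whose preimage under $m$ is compact, $\Sigma^{(3)}=\Gamma T_\varepsilon$ for some $\varepsilon$. Fix $\tau_0\in T_\varepsilon$. For $f\in G$ there is $\gamma\in\Gamma$ with $\gamma^{-1}f\tau_0\in T_\varepsilon$, so $G=\Gamma G_\varepsilon$.
\end{proof}

This already settles the discrete case.

\begin{proposition}\label{prop:discrete}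
If $H=\operatorname{Comm}_G(\Gamma)$ is discrete, then only finitely many centralizer elements, modulo the flow, of finite covers of $M$ are primitive. Thus \textup{(P)} implies that $H$, and therefore $G$, is not discrete.
\end{proposition}

\begin{proof}
A discrete subgroup is closed, so $H\cap C$ is finite. As $\Gamma\le H\subset\Gamma C$, we have $H=\Gamma(H\cap C)$ and $[H:\Gamma]<\infty$. So $\Gamma$ has finitely many conjugates in $H$, and the groups $\Gamma_f$, $f\in H$, being intersections of such conjugates, are finite in number. By Lemma~\ref{lem:dictionary}, a primitive element lives on $Y/\Lambda$ with $\Lambda=\Gamma_f$ for some $f\in H$, and it is determined modulo the flow by a coset in the finite set $H/\Lambda$.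
\end{proof}

\subsection{Convergence dynamics}

To determine the structure of $G$ when it is not discrete, we need to rule out normal subgroups. The tool is the behavior of sequences that leave every compact subset of $G$, written $f_k\to\infty$.

\begin{lemma}\label{lem:NS}
\begin{itemize}
\item[(a)] Let $\gamma_k$ be isometries of $\widetilde M$ with $\gamma_ko\to x_+\in\Sigma$ and $\gamma_k^{-1}o\to x_-\in\Sigma$. Then $\gamma_k\to x_+$ uniformly on compact subsets of $\Sigma\setminus\{x_-\}$.
\item[(b)] If $f_k\to\infty$ in $G$, there are a subsequence and $x_\pm\in\Sigma$ such that $f_k\to x_+$ uniformly on compact subsets of $\Sigma\setminus\{x_-\}$.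
\item[(c)] Let $\Gamma_1\le\Gamma$ have finite index and $x\in\Sigma$. There are $\gamma_k\in\Gamma_1$ and points $y\ne z$ in $\Sigma$ with $\gamma_kx\to y$ and $\gamma_kw\to z$ for all $w\ne x$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $Q\subset\Sigma\setminus\{x_-\}$ be compact. By (F1), $(w|\gamma_k^{-1}o)_o$ is bounded for $w\in Q$, $k\ge1$. The identity $(w|o)_p+(w|p)_o=d(o,p)$, immediate for $w\in\widetilde M$, extends to $w\in\Sigma$ by continuity, so
\[
(\gamma_kw|\gamma_ko)_o=(w|o)_{\gamma_k^{-1}o}=d(o,\gamma_k^{-1}o)-(w|\gamma_k^{-1}o)_o\longrightarrow\infty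
\]
uniformly in $w\in Q$. If $w_k\in Q$ and $p$ is a limit point of $\gamma_kw_k$, then $(p|x_+)_o=\infty$, so $p=x_+$.

(b) Write $f_k=\gamma_kc_k$ with $c_k\in C$. No element of $\Gamma$ occurs infinitely often among the $\gamma_k$, so after passing to a subsequence $c_k\to c$ in $G$, and $\gamma_ko$, $\gamma_k^{-1}o$ converge to points $x_+,x'$ of $\Sigma$. Apply (a) and put $x_-=c^{-1}x'$.

(c) Let $r$ be the ray from $o$ to $x$. By cocompactness there are $\gamma_k\in\Gamma_1$ with $d(o,\gamma_kr(k))\le R$ for a fixed $R$. Then $d(\gamma_k^{-1}o,r(k))\le R$, so $\gamma_k^{-1}o\to x$. After passing to a subsequence, $\gamma_kx\to y$ and $\gamma_ko\to z\in\Sigma$, and (a) gives $\gamma_kw\to z$ for $w\ne x$. If $p$ lies on a geodesic from $p_1$ to $p_2$, the triangle inequality gives $(p_1|p_2)_o\le d(o,p)$. With $p=\gamma_kr(k)$ this yields $(\gamma_ko|\gamma_kx)_o\le R$, hence $(z|y)_o\le R$ and $y\ne z$.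
\end{proof}

Recall that a continuous action of an amenable locally compact group on a compact metrizable space has an invariant probability measure, and that compact groups, solvable groups and extensions of amenable groups by amenable groups are amenable.

\begin{lemma}\label{lem:amenable}
A closed noncompact amenable subgroup $R\le G$ leaves invariant a subset of $\Sigma$ with one or two points.
\end{lemma}

\begin{proof}
Let $\mu$ be an $R$-invariant probability measure on $\Sigma$. As $R$ is closed and noncompact, it contains a sequence $f_k\to\infty$ in $G$. Take $x_\pm$ as in Lemma~\ref{lem:NS}(b), with $f_kx_-\to p$ after a further subsequence. By dominated convergence, $\mu=(f_k)_*\mu\to\mu(\Sigma\setminus\{x_-\})\delta_{x_+}+\mu(\{x_-\})\delta_p$ weakly. So the support of $\mu$, which is $R$-invariant, has at most two points.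
\end{proof}

\begin{lemma}\label{lem:normal}
Let $\Gamma_1\le\Gamma$ have finite index.
\begin{itemize}
\item[(a)] A closed amenable subgroup $R\le G$ normalized by $\Gamma_1$ is trivial.
\item[(b)] If $T\le G$ is a closed noncompact subgroup, and $Z\le G$ centralizes $T$ and is normalized by $\Gamma_1$, then $Z$ is trivial.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $R$ be compact and suppose $\kappa\in R$ moves a point $x$. Take $\gamma_k,y,z$ as in Lemma~\ref{lem:NS}(c) and pass to a subsequence with $\kappa_k=\gamma_k\kappa\gamma_k^{-1}\to\kappa'$ in $R$. Since $\kappa x\ne x$, we have $\gamma_k\kappa x\to z$, while $\gamma_k\kappa x=\kappa_k\gamma_kx\to\kappa'y$. For $w\notin\{x,\kappa^{-1}x\}$ we have $\gamma_k\kappa w\to z$, while $\gamma_k\kappa w=\kappa_k\gamma_kw\to\kappa'z$. So $\kappa'y=z=\kappa'z$ with $y\ne z$, which is impossible.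

Let $R$ be noncompact. The set $\{x:|Rx|\le2\}$ is nonempty by Lemma~\ref{lem:amenable}. It is closed, since three elements of $R$ with distinct values at $x$ have distinct values near $x$, and it is $\Gamma_1$-invariant, since $R\gamma x=\gamma Rx$. By (F4) it is $\Sigma$. Take $f_k\to\infty$ in $R$ and $x_\pm$ as in Lemma~\ref{lem:NS}(b). For $x\ne x_-$ the limit $x_+$ of $f_kx$ lies in the finite orbit $Rx$, so $x\in Rx_+$. Thus $\Sigma=Rx_+\cup\{x_-\}$ is finite, which is absurd.

(b) Take $f_k\to\infty$ in $T$ and $x_\pm$ as in Lemma~\ref{lem:NS}(b). For $\zeta\in Z$ and $x\notin\{x_-,\zeta^{-1}x_-\}$ we have $f_k\zeta x\to x_+$ and $\zeta f_kx\to\zeta x_+$, so $\zeta x_+=x_+$. The set of points fixed by all of $Z$ is thus nonempty; it is closed and $\Gamma_1$-invariant, hence equal to $\Sigma$ by (F4).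
\end{proof}

\begin{remark}
A single cover carries only finitely many centralizer elements modulo the flow, so (P) always involves infinitely many covers. Indeed, the centralizer of $\Lambda$ in $G$ is trivial by Lemma~\ref{lem:normal}(b) with $T=\Gamma_1=\Lambda$. An element close to $1$ that normalizes the finitely generated discrete group $\Lambda$ commutes with the generators, so the normalizer of $\Lambda$ in $G$ is discrete. It contains the cocompact subgroup $\Lambda$, hence contains it with finite index, and Lemma~\ref{lem:dictionary}(b) applies.
\end{remark}

\section{The $C^1$ structure at infinity and the Lie group $G$}\label{sec:C1}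

A locally compact group need not be a Lie group, and a non-discrete one may be totally disconnected. To exclude this we make $G$ act by $C^1$ diffeomorphisms. From now until the end of Section~\ref{sec:compare} we assume in addition that
\begin{center}
\emph{the bundles $E^s$ and $E^u$ are of class $C^1$.}
\end{center}
If $-4<K\le-1$, this is the theorem of Hirsch and Pugh \cite{HirschPugh}. It also holds for compact quotients of rank one symmetric spaces (Section~\ref{sec:X}).

\subsection{The space of geodesics}

The flow on $Y$ is free and proper, so the orbit space $\mathcal O=Y/\mathbb R$ is a smooth manifold, $\pi\colon Y\to\mathcal O$ is a principal $\mathbb R$-bundle, and Hopf coordinates give a homeomorphism $\mathcal O\cong\Sigma^{(2)}$. Let $\alpha$ be the canonical contact form on $Y$, given at $v$ by $\alpha(\zeta)=g(v,d\mathrm{pr}\,\zeta)$, where $\mathrm{pr}\colon Y\to\widetilde M$ is the footpoint map. It is invariant under the flow and under isometries, $\alpha(X_g)=1$, and $d\alpha$ is nondegenerate on $\ker\alpha$. An invariant bounded form vanishes on vectors that the flow contracts, so $\alpha$ and $d\alpha$ vanish on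 $E^s$ and on $E^u$; by dimension, $\ker\alpha=E^s\oplus E^u$. By Cartan's formula $\iota_{X_g}d\alpha=0$, so $d\alpha=\pi^*\omega$ for a symplectic form $\omega$ on $\mathcal O$.

Let $L^s_\xi=\{(\eta,\xi):\eta\ne\xi\}$ and $L^u_\eta=\{(\eta,\xi):\xi\ne\eta\}$. These are closed subsets of $\mathcal O$. The restriction of $\pi$ to $W^s(v)$ is an immersion, as $W^s(v)$ is transverse to the flow, and a homeomorphism onto $L^s_{v^+}$ by \eqref{eq:leaves}; so $L^s_\xi$ is a smooth embedded submanifold, and so is $L^u_\eta$. The distributions $D^s=d\pi(E^s)$ and $D^u=d\pi(E^u)$ are well defined by flow invariance, of class $C^1$ (evaluate along a local smooth section of $\pi$), complementary, Lagrangian for $\omega$, and tangent to the $L^s_\xi$ and the $L^u_\eta$. Each leaf is smooth; what the $C^1$ hypothesis adds is control in the transverse direction.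

\begin{lemma}\label{lem:charts}
Let $D$ be a $C^1$ distribution of rank $k$ on a smooth manifold that is partitioned into closed embedded $k$-dimensional submanifolds (leaves) tangent to $D$. Then every point has a $C^1$ chart $(x,y)$, $x\in\mathbb R^k$, in which each slice $\{y=\mathrm{const}\}$ is an open subset of a leaf.
\end{lemma}

\begin{proof}
In suitable smooth coordinates $(x,z)$ centered at the point, $D$ is spanned by fields $V_i=\partial_{x_i}+\sum_jf_{ij}(x,z)\partial_{z_j}$ with $f_{ij}$ of class $C^1$. For small $(x,y)$ solve $\dot z_j(s)=\sum_ix_if_{ij}(sx,z(s))$, $z(0)=y$, on $0\le s\le1$, and let $z(x,y)$ be the value at $s=1$; it is $C^1$ in $(x,y)$ by differentiable dependence on parameters. The curve $s\mapsto(sx,z(s))$ is an integral curve of the $C^1$ field $\sum_ix_iV_i$, which is tangent to the leaf through $(0,y)$. By uniqueness of solutions the set of $s$ at which the curve lies in this leaf is open, and it is closed because the leaf is closed; so the curve stays in the leaf. Since $z(0,y)=y$, the map $(x,y)\mapsto(x,z(x,y))$ has invertible differential at the origin, and its local inverse is the chart. A slice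 is a $k$-dimensional $C^1$ submanifold inside a $k$-dimensional leaf, hence open in it.
\end{proof}

\begin{proposition}\label{prop:C1sphere}
$\Sigma$ has a $C^1$ structure for which the maps $L^u_\eta\to\Sigma\setminus\{\eta\}$, $(\eta,\xi)\mapsto\xi$, and the map $\mathcal O\to\Sigma^{(2)}$ are $C^1$ diffeomorphisms. In local product coordinates
\[
\omega=\sum_{i,j}a_{ij}(\eta,\xi)\,d\eta_i\wedge d\xi_j
\]
with $(a_{ij})$ continuous and invertible.
\end{proposition}

\begin{proof}
Let $j_\eta\colon\Sigma\setminus\{\eta\}\to L^u_\eta$ be the homeomorphism $\xi\mapsto(\eta,\xi)$. We show that the transition maps $j_{\eta'}j_\eta^{-1}$ are $C^1$. Fix $\xi_0$, and for $\eta,\eta'\in\Sigma\setminus\{\xi_0\}$ write $\eta\sim\eta'$ if $j_{\eta'}j_\eta^{-1}$ is a $C^1$ diffeomorphism from a neighborhood of $(\eta,\xi_0)$ onto a neighborhood of $(\eta',\xi_0)$. This is an equivalence relation. Take a chart $(x,y)$ of Lemma~\ref{lem:charts} for $D^s$ around $(\eta,\xi_0)$. For $\eta'$ near $\eta$, the point $(\eta',\xi_0)$ lies in the same slice. As $L^u_\eta$ and $L^u_{\eta'}$ are transverse to the slices, $y$ restricts to a local $C^1$ coordinate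 on each; points with the same $y$ have the same $\xi$; so locally $j_{\eta'}j_\eta^{-1}=(y|_{L^u_{\eta'}})^{-1}\circ y|_{L^u_\eta}$. Thus equivalence classes are open, and since $\Sigma\setminus\{\xi_0\}$ is connected there is only one.

In the same chart the projection $(\zeta,\xi)\mapsto\xi$ equals $j_\eta^{-1}\circ(y|_{L^u_\eta})^{-1}\circ y$, a $C^1$ submersion with kernel $D^s$. The flip $v\mapsto-v$ induces the smooth involution $(\eta,\xi)\mapsto(\xi,\eta)$ of $\mathcal O$, which exchanges the two projections and the leaves $L^u_\eta$, $L^s_\eta$; so the other projection is a $C^1$ submersion with kernel $D^u$. As $D^s$ and $D^u$ are complementary, the bijection $\mathcal O\to\Sigma^{(2)}$ is $C^1$ with invertible differential. The coefficients of the smooth form $\omega$ in $C^1$ coordinates are continuous; only mixed terms occur because $D^s,D^u$ are Lagrangian, and $(a_{ij})$ is invertible because $\omega$ is nondegenerate.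
\end{proof}

\subsection{The cross-ratio as a symplectic area}

The form $\alpha$ is a connection on $\pi\colon Y\to\mathcal O$ with curvature $\omega$, and strong leaves are horizontal. So the displacement in Lemma~\ref{lem:quad} is a holonomy, and Stokes' formula computes it.

\begin{lemma}\label{lem:stokes}
Let $\eta(s)$, $\xi(s')$, $s,s'\in[0,1]$, be $C^1$ curves in $\Sigma$ with disjoint images and let $\sigma(s,s')=(\eta(s),\xi(s'))\in\mathcal O$. Then
\begin{equation}\label{eq:stokes}
B(\eta(0),\eta(1);\xi(0),\xi(1))=-\int_{[0,1]^2}\sigma^*\omega.
\end{equation}
\end{lemma}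

\begin{proof}
A principal $\mathbb R$-bundle has a smooth global section, so $Y=\mathcal O\times\mathbb R$ smoothly, with the flow translating the last coordinate $\tau$. The form $\alpha-d\tau$ is invariant and vanishes on $X_g$, so $\alpha=d\tau+\pi^*\theta$ with $\theta$ smooth and $d\theta=\omega$. Traverse the boundary of the square counterclockwise from $(0,0)$. Its four sides map to $C^1$ curves in leaves $L^s,L^u,L^s,L^u$, which lift to $C^1$ curves in strong leaves realizing the four moves of Lemma~\ref{lem:quad}. Along them $\alpha=0$, so the total change of $\tau$, which is $B$, equals $-\int_{\partial[0,1]^2}\sigma^*\theta$. Stokes' formula $\int_{\partial[0,1]^2}\sigma^*\theta=\int_{[0,1]^2}\sigma^*\omega$ holds for smooth $\sigma$. Both sides are continuous in the $C^1$ topology, in which smooth maps are dense, so it holds for $C^1$ maps.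
\end{proof}

For example, in $\mathbb H^n$ the function $b$ is smooth, and \eqref{eq:stokes} on small coordinate squares gives $a_{ij}=-\partial_{\eta_i}\partial_{\xi_j}b$. With $b=-2\log|\eta-\xi|$ up to one-point terms and $z=\eta-\xi$, this is $a_{ij}=-2|z|^{-2}(\delta_{ij}-2z_iz_j|z|^{-2})$, a multiple of a reflection. In general we claim no regularity for $b$, but \eqref{eq:stokes} shows that $B$ supplies $C^1$ coordinates on $\Sigma$.

\begin{lemma}\label{lem:theta}
The function $\zeta\mapsto B(\eta,\eta';\xi,\zeta)$ is $C^1$ on $\Sigma\setminus\{\eta,\eta'\}$. Its differential $\Theta_{\eta,\eta'}(\zeta)$ does not depend on $\xi$ and is continuous in $(\eta,\eta',\zeta)$. For each $\zeta$ the covectors $\Theta_{\eta,\eta'}(\zeta)$, $\eta,\eta'\ne\zeta$, span $T^*_\zeta\Sigma$.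
\end{lemma}

\begin{proof}
By additivity, changing $\xi$ adds a constant, and the increments of the function are the numbers $B(\eta,\eta';\zeta,\zeta')$. Let $\eta,\eta'$ lie in a coordinate cube $U$ and $\zeta$ in a disjoint coordinate cube $V$. Applying \eqref{eq:stokes} to the segments from $\eta$ to $\eta'$ and from $\zeta$ to $\zeta+\epsilon e_j$, dividing by $\epsilon$ and letting $\epsilon\to0$, we find the partial derivatives
\begin{equation}\label{eq:partial}
\partial_{\zeta_j}B=-\int_0^1\sum_ia_{ij}\bigl(\eta+s(\eta'-\eta),\zeta\bigr)(\eta'-\eta)_i\,ds,
\end{equation}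
which are continuous on $U\times U\times V$. For a general triple, join $\eta$ to $\eta'$ by a path in $\Sigma\setminus\{\zeta\}$, cover it by finitely many cubes whose closures miss $\zeta$, and take a cube $V\ni\zeta$ disjoint from them. Choose points $\eta_1,\dots,\eta_m$ on the path such that consecutive points of $\eta,\eta_1,\dots,\eta_m,\eta'$ lie in a common cube. By additivity in the first pair, increments within $V$ are sums of increments of the kind already treated, and this persists when $\eta,\eta'$ move slightly with the $\eta_i$ fixed. Finally, for $\eta'=\eta+\epsilon e_i$ formula \eqref{eq:partial} gives $\epsilon^{-1}\Theta_{\eta,\eta'}(\zeta)\to-\sum_ja_{ij}(\eta,\zeta)\,d\zeta_j$. These $n-1$ limits form a basis and lie in the span of the $\Theta$'s, which is closed.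
\end{proof}

\subsection{$G$ is a Lie group}

Elements of $G$ permute the coordinates built from $B$, so they are differentiable.

\begin{lemma}\label{lem:GC1}
Every $f\in G$ is a $C^1$ diffeomorphism of $\Sigma$, and $(f,\xi)\mapsto D_\xi f$ is continuous on $G\times\Sigma$.
\end{lemma}

\begin{proof}
Let $f_0\in G$, $\xi_0\in\Sigma$. By Lemma~\ref{lem:theta} there are pairs $(\eta_i,\eta_i')$, $1\le i\le n-1$, such that the $\Theta_{\eta_i,\eta_i'}(f_0\xi_0)$ form a basis, so $\Phi=\bigl(B(\eta_i,\eta_i';f_0\xi_0,\cdot)\bigr)_i$ is a $C^1$ chart near $f_0\xi_0$. For $(f,\xi)$ near $(f_0,\xi_0)$, additivity and invariance give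
\[
\Phi(f\xi)-\Phi(f\xi_0)=\bigl(B(\eta_i,\eta_i';f\xi_0,f\xi)\bigr)_i=\bigl(B(f^{-1}\eta_i,f^{-1}\eta_i';\xi_0,\xi)\bigr)_i,
\]
which is $C^1$ in $\xi$. So $f$ is $C^1$ near $\xi_0$, and $\Theta_{\eta_i,\eta_i'}(f\xi)\circ D_\xi f=\Theta_{f^{-1}\eta_i,f^{-1}\eta_i'}(\xi)$ for all $i$. This linear system for $D_\xi f$ is invertible and has coefficients continuous in $(f,\xi)$. Since $f^{-1}\in G$ as well, $f$ is a diffeomorphism.
\end{proof}

\begin{proposition}\label{prop:Lie}
$G$ is a Lie group.
\end{proposition}

\begin{proof}
By the theorem of Gleason and Yamabe, a locally compact group is a Lie group if some neighborhood of $1$ contains no nontrivial subgroup. The closure of a subgroup contained in a compact neighborhood is a compact subgroup of that neighborhood, so it suffices to exclude small compact subgroups. We do so by averaging.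

By Whitney's theorems, the compact $C^1$ manifold $\Sigma$ has a compatible smooth structure and a smooth embedding $\iota\colon\Sigma\to\mathbb R^q$; let $r$ be a smooth retraction of a tubular neighborhood onto $\Sigma$. By Lemma~\ref{lem:GC1} and compactness of $\Sigma$, for each $\epsilon>0$ there is a neighborhood $\mathcal U$ of $1$ in $G$ such that $\iota\circ f$ is $\epsilon$-close to $\iota$ in $C^1$ for all $f\in\mathcal U$. Let $\mathcal K\subset\mathcal U$ be a compact subgroup with Haar probability measure $d\kappa$. The map $x\mapsto\int_{\mathcal K}\iota(\kappa x)\,d\kappa$ is $C^1$, since the derivative of the integrand is jointly continuous, and it is $\epsilon$-close to $\iota$ in $C^1$. Its composition $\Xi$ with $r$ is $C^1$-close to the identity, hence a diffeomorphism of $\Sigma$ if $\epsilon$ is small, because diffeomorphisms of a compact manifold form a $C^1$-open set. Invariance of Haar measure gives $\Xi(\kappa x)=\Xi(x)$, so $\kappa x=x$ for all $\kappa\in\mathcal K$ and $x\in\Sigma$.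
\end{proof}

\section{The symmetric space of a non-discrete $G$}\label{sec:X}

In this section and the next, $G$ is assumed non-discrete. Since it is a Lie group, its identity component $S:=G^0$ is open and nontrivial.

\begin{proposition}\label{prop:simple}
$S$ is a noncompact simple Lie group with trivial center, $[G:S]<\infty$, and $\Gamma_S=\Gamma\cap S$ is a torsion-free uniform lattice in $S$ of finite index in $\Gamma$. The symmetric space $X$ of $S$ has rank one.
\end{proposition}

\begin{proof}
The solvable radical and the center of $S$ are closed, amenable and normal in $G$, hence trivial by Lemma~\ref{lem:normal}(a). A connected semisimple Lie group with trivial center is a direct product $S_1\times\dots\times S_k$ of connected simple centerless groups, which are permuted by every automorphism. The product of the compact factors is compact and normal in $G$, hence trivial. A finite index subgroup of $\Gamma$ normalizes each $S_i$, so if $k\ge2$, Lemma~\ref{lem:normal}(b) with $T=S_1$, $Z=S_2$ gives a contradiction. Thus $S$ is simple and noncompact. Its centralizer in $G$ is normal in $G$, hence trivial by Lemma~\ref{lem:normal}(b)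 with $T=S$. So $G$ embeds in $\operatorname{Aut}(S)$ and $G/S$ in $\operatorname{Out}(S)$, which is finite for a connected semisimple group. Hence $[\Gamma:\Gamma_S]<\infty$. The space $S/\Gamma_S$ is homeomorphic to $S\Gamma/\Gamma$, which is open and closed in $G/\Gamma$, and $G/\Gamma$ is compact by Lemma~\ref{lem:lc}.

The space $X$ is the quotient of $S$ by a maximal compact subgroup, with an invariant metric of nonpositive curvature, and $S=\operatorname{Isom}(X)^0$. The group $\Gamma_S$ acts properly discontinuously and cocompactly by isometries on $X$ and on $\widetilde M$, so by the \v Svarc--Milnor lemma the two spaces are quasi-isometric. Gromov hyperbolicity is a quasi-isometry invariant of geodesic spaces, so $X$ is Gromov hyperbolic and contains no isometrically embedded Euclidean plane; that is, it has rank one.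
\end{proof}

We recall the structure of rank one symmetric spaces of noncompact type.
\begin{itemize}
\item[(R1)] $X$ is a real, complex or quaternionic hyperbolic space, or the Cayley hyperbolic plane, of dimension $16$. We normalize $K\equiv-1$ in the real case and $-4\le K\le-1$ otherwise. For $v\in SX$ the operator $w\mapsto -R(w,v)v$ on $v^\perp$ has eigenspaces $V_1(v),V_2(v)$ with eigenvalues $1$ and $4$, so that the Jacobi equation reads $J''=i^2J$ on $V_i$; these spaces are parallel along geodesics and respected by isometries. In the real case $V_2=0$; otherwise $V_1$ and $V_2$ are both nonzero.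
\item[(R2)] $S$ acts transitively on the sphere at infinity $\Sigma_X$. The stabilizer of a point $x_0$ is $P=M_0AU$, where $M_0$ is compact, $AU$ is a connected solvable normal subgroup of $P$, and $U$ acts simply transitively on $\Sigma_X\setminus\{x_0\}$. Thus $P$ is noncompact and amenable with finitely many components, and $S$ is transitive on $\Sigma_X^{(2)}$.
\item[(R3)] The stabilizer of an ordered pair in $\Sigma_X^{(2)}$ is conjugate to $M_0\times A$, where $M_0$ fixes the corresponding geodesic pointwise and $A\cong\mathbb R$ translates along it simply transitively.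
\end{itemize}
By (R2) and (R3), $S$ is transitive on $SX$. The Anosov splitting on $SX$ is $S$-invariant, hence smooth. Once we know $\dim X\ge3$, all of Sections~\ref{sec:hopf}--\ref{sec:C1} applies to the closed manifold $X/\Gamma_S$; we write $b_X,B_X,\omega_X,\varphi^X_t,\ell_X$ for the corresponding objects.

The group $S$ now acts on two spheres, $\Sigma$ and $\Sigma_X$. We identify them by finding a fixed point of $P$ in $\Sigma$.

\begin{proposition}\label{prop:h}
$\dim X=n$, and there is an $S$-equivariant homeomorphism $h\colon\Sigma_X\to\Sigma$. For $1\ne\gamma\in\Gamma_S$ it maps the attracting and repelling points $\gamma_X^\pm\in\Sigma_X$ to $\gamma^\pm$.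
\end{proposition}

\begin{proof}
The identity component $P^0$ is closed in $G$, noncompact and amenable. By Lemma~\ref{lem:amenable} it preserves a set of one or two points of $\Sigma$, and being connected it fixes a point $p$. Let $Q\ge P^0$ be the stabilizer of $p$ in $S$. The orbit $Sp$ is a continuous image of $S/P^0$, a finite cover of $S/P=\Sigma_X$, so it is compact; it is $\Gamma_S$-invariant, so $Sp=\Sigma$ by (F4), and the continuous bijection $S/Q\to\Sigma$ is a homeomorphism.

We claim $Q\le P$. Otherwise $Q$ moves $x_0$; since $Q\ge U$ is transitive on $\Sigma_X\setminus\{x_0\}$, it is transitive on $\Sigma_X$, so $S=QP=PQ$. Then $S/Q$ is a single $P$-orbit, which is finite because $P\cap Q\ge P^0$; but $S/Q\cong\Sigma$ is infinite. So $P^0\le Q\le P$, and $\Sigma\cong S/Q\to S/P=\Sigma_X$ is a finite covering of spheres. Hence $\dim X=n\ge3$, the base is simply connected, the connected covering is trivial, and $Q=P$. This gives $h$. For $x\ne\gamma_X^-$ we have $\gamma^kx\to\gamma_X^+$ by Lemma~\ref{lem:NS}(a), so $\gamma^khx\to h\gamma_X^+$; choosing $x$ with also $hx\ne\gamma^-$ gives $h\gamma_X^+=\gamma^+$. Replace $\gamma$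 by $\gamma^{-1}$ for the repelling points.
\end{proof}

\section{Comparing $M$ with $X$}\label{sec:compare}

Put $b'=b\circ(h\times h)$ and let $B'$ be the pullback of $B$ by $h$. Both $B'$ and $B_X$ are $S$-invariant: the first because $S\le G$ and $h$ is equivariant, the second because $S$ acts on $X$ by isometries.

\subsection{The cross-ratios are proportional}

\begin{proposition}\label{prop:proportional}
There is $c>0$ with $B'=cB_X$.
\end{proposition}

The constant is found by comparing periods as in Lemma~\ref{lem:period}. If $X$ is real hyperbolic, this is the whole proof, since the stabilizer of $0,\infty$ contains rotations and dilations of $\mathbb R^{n-1}$ and is transitive on the remaining points. In general we do not have this transitivity, and we use the symmetry of cross-ratios under exchange of the pairs.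

\begin{proof}
\emph{Step 1: periods.} Let $r\ne s$ in $\Sigma_X$, with stabilizer $S_{r,s}\cong M_0\times A$. For $f\in S_{r,s}$ the number $\sigma'(f)=B'(r,s;x,fx)$ does not depend on $x\ne r,s$: by additivity
\[
B'(r,s;x,fx)=B'(r,s;x,y)+B'(r,s;y,fy)+B'(r,s;fy,fx),
\]
and the last term is $B'(r,s;y,x)=-B'(r,s;x,y)$ by invariance. Consequently $\sigma'(ff')=B'(r,s;x,f'x)+B'(r,s;f'x,ff'x)=\sigma'(f')+\sigma'(f)$. So $\sigma'$ is a continuous homomorphism to $\mathbb R$; it vanishes on the compact factor and is linear on $A\cong\mathbb R$. The homomorphism $\sigma_X$ defined with $B_X$ is twice the signed translation length by Lemma~\ref{lem:period}, so it vanishes on the compact factor and is an isomorphism on $A$. Hence $\sigma'=c\,\sigma_X$ for some real $c$, which does not depend on $(r,s)$ because $S$ is transitive on pairs and both cross-ratios are invariant. The function $D=B'-cB_X$ is continuous, $S$-invariant, additive in each pair, symmetric under exchange of the pairs, and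
\begin{equation}\label{eq:noperiod}
D(r,s;x,fx)=0\qquad\text{for }f\in S_{r,s},\ x\ne r,s.
\end{equation}

\emph{Step 2: a potential on triples.} Fix distinct $r_0,s_0,x_0$. For $(r,s,x)\in\Sigma_X^{(3)}$ choose $g\in S$ with $g(r_0,s_0)=(r,s)$ and put $W(r,s,x)=D(r_0,s_0;x_0,g^{-1}x)$. Another choice replaces $g^{-1}x$ by its image under an element of $S_{r_0,s_0}$, which does not change the value by \eqref{eq:noperiod} and additivity. So $W$ is well defined and $S$-invariant. It is continuous, because $S\to S/S_{r_0,s_0}=\Sigma_X^{(2)}$ has continuous local sections. By additivity and invariance,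
\begin{equation}\label{eq:potential}
D(r,s;p,q)=W(r,s,q)-W(r,s,p)\qquad(r\ne s,\ p,q\notin\{r,s\}).
\end{equation}
Antisymmetry of $D$ in $(r,s)$ says that $W(r,s,q)+W(s,r,q)$ does not depend on $q$. It is then an $S$-invariant function on $\Sigma_X^{(2)}$, hence constant. Subtracting half of this constant from $W$ preserves \eqref{eq:potential} and makes $W$ antisymmetric in its first two arguments.

\emph{Step 3: $W$ is constant.} The symmetry $D(r,s;p,q)=D(p,q;r,s)$ reads
\begin{equation}\label{eq:four}
W(r,s,q)-W(r,s,p)=W(p,q,s)-W(p,q,r)\qquad(p,q,r,s\text{ distinct}).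
\end{equation}
We degenerate this identity by letting $r$ tend to $p$ along an orbit of the stabilizer of $p,q$, which keeps all terms under control. Let $p,q,s$ be distinct and $x\ne p,q$. By (R3) there is $a\in S_{p,q}$ translating toward $p$, and by Lemma~\ref{lem:NS}(a), $a^kx\to p$ and $a^{-k}s\to q$. For large $k$ the points $p,q,s$ and $r=a^kx$ are distinct. By continuity and invariance,
\[
W(a^kx,s,q)\to W(p,s,q),\qquad W(a^kx,s,p)=W(x,a^{-k}s,p)\to W(x,q,p),
\]
and $W(p,q,a^kx)=W(p,q,x)$. So \eqref{eq:four} gives in the limit, using $W(x,q,p)=-W(q,x,p)$,
\[
W(p,q,x)+W(q,x,p)=W(p,q,s)-W(p,s,q).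
\]
The right side does not involve $x$, so the left side is an $S$-invariant function of $(p,q)$, hence a constant $c_0$. Applying this to the three cyclic permutations of a triple, the numbers $W(p,q,x)$, $W(q,x,p)$, $W(x,p,q)$ have pairwise sums $c_0$, so each equals $c_0/2$. By \eqref{eq:potential}, $D(r,s;p,q)=0$ for $r\ne s$, and for $r=s$ it vanishes by additivity.

Finally, for distinct $\eta,\eta',\xi'$ and $\xi\to\eta$, both $B'(\eta,\eta';\xi,\xi')$ and $B_X(\eta,\eta';\xi,\xi')$ tend to $+\infty$ by (F1), so $c>0$.
\end{proof}

\begin{corollary}\label{cor:hC1}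
$h$ is a $C^1$ diffeomorphism and $(h\times h)^*\omega=c\,\omega_X$.
\end{corollary}

\begin{proof}
Let $\xi_0\in\Sigma_X$ and let $\Phi=\bigl(B(\eta_i,\eta_i';h\xi_0,\cdot)\bigr)_i$ be a $C^1$ chart near $h\xi_0$ as in the proof of Lemma~\ref{lem:GC1}. Then $\Phi\circ h=\bigl(cB_X(h^{-1}\eta_i,h^{-1}\eta_i';\xi_0,\cdot)\bigr)_i$ is $C^1$ by Lemma~\ref{lem:theta} for $X$. As $c\neq0$, the roles of the two spaces can be exchanged, so $h^{-1}$ is $C^1$. The form $(h\times h)^*\omega$ has continuous coefficients and only mixed terms, say $a'_{ij}$. By \eqref{eq:stokes} in both spaces, $(h\times h)^*\omega$ and $c\,\omega_X$ have the same integral over the square $\sigma(s,s')=(\eta+s\epsilon e_i,\xi+s'\epsilon e_j)$. Dividing by $\epsilon^2$ and letting $\epsilon\to0$ gives $a'_{ij}=c\,a^X_{ij}$.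
\end{proof}

\subsection{Conjugacy of the flows}

Let $M'=\widetilde M/\Gamma_S$ and $N_0=X/\Gamma_S$. The boundary map is promoted to a map of unit tangent bundles by the formula that proved surjectivity in Proposition~\ref{prop:exact}.

\begin{proposition}\label{prop:conj}
There is a $\Gamma_S$-equivariant homeomorphism $F\colon SX\to Y$ of the form $F(\eta,\xi,t)=(h\eta,h\xi,ct+u(\xi))$ in Hopf coordinates, with $u$ continuous. It descends to a homeomorphism $SN_0\to SM'$ with $F\varphi^X_t=\varphi_{ct}F$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:proportional}, Lemma~\ref{lem:cobound} applies to $E=b'-cb_X$ on $\Sigma_X^{(2)}$ and gives $u$ with $b'(\eta,\xi)=cb_X(\eta,\xi)+u(\eta)+u(\xi)$. The map $F$ of the statement is a homeomorphism with $F\varphi^X_t=\varphi_{ct}F$. By \eqref{eq:leaves} it maps strong stable leaves onto strong stable leaves, and strong unstable leaves onto strong unstable leaves because $b'(\eta,\xi)-ct-u(\xi)=c\,(b_X(\eta,\xi)-t)+u(\eta)$.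

Let $1\ne\gamma\in\Gamma_S$. The map $F^{-1}\gamma^{-1}F\gamma$ commutes with $\varphi^X$, permutes strong leaves, and induces the identity on $\Sigma_X$ because $h$ is equivariant. By Proposition~\ref{prop:exact} for $X$ it equals $\varphi^X_s$ for some $s$, and it suffices to find one fixed vector. By Lemma~\ref{lem:period} in both spaces and Proposition~\ref{prop:h},
\[
2\ell(\gamma)=B(\gamma^-,\gamma^+;h\xi,\gamma h\xi)=cB_X(\gamma_X^-,\gamma_X^+;\xi,\gamma\xi)=2c\,\ell_X(\gamma).
\]
If $v$ is tangent to the geodesic $(\gamma_X^-,\gamma_X^+)$, then $Fv$ is tangent to $(\gamma^-,\gamma^+)$, and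
\[
F\gamma v=F\varphi^X_{\ell_X(\gamma)}v=\varphi_{c\ell_X(\gamma)}Fv=\varphi_{\ell(\gamma)}Fv=\gamma Fv.
\]
So $\varphi^X_sv=v$ and $s=0$.
\end{proof}

\subsection{Entropy and volume}

The \emph{volume entropy} of a closed manifold $N$ is $\operatorname{ent}(N)=\lim_{R\to\infty}R^{-1}\log\operatorname{vol}B_{\widetilde N}(x,R)$. The product $\operatorname{ent}(N)^n\operatorname{vol}(N)$ is invariant under scaling of the metric. A topological conjugacy compares entropies; to compare volumes we need Corollary~\ref{cor:hC1}.

\begin{proposition}\label{prop:entvol}
$\operatorname{ent}(M')^n\operatorname{vol}(M')=\operatorname{ent}(N_0)^n\operatorname{vol}(N_0)$.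
\end{proposition}

\begin{proof}
In negative curvature the volume entropy equals the topological entropy of the time-one map of the geodesic flow \cite{Manning}. Topological entropy is invariant under conjugacy of maps of compact spaces, and the entropy of $\varphi_c$ is $c$ times that of $\varphi_1$. Since $F$ conjugates $\varphi^X_1$ to $\varphi_c$, we get $\operatorname{ent}(N_0)=c\operatorname{ent}(M')$.

Let $\mu=|\alpha\wedge(d\alpha)^{n-1}|$ be the Liouville measure on $Y$. In the smooth trivialization of Lemma~\ref{lem:stokes}, $\alpha\wedge(d\alpha)^{n-1}=d\tau\wedge\pi^*\omega^{n-1}$, so $\mu=|\omega^{n-1}|\otimes d\tau$. On each orbit the Hopf coordinate $t$ differs from $\tau$ by a translation, so by Fubini's theorem $\mu=|\omega^{n-1}|\otimes dt$, and the same holds for $\mu_X$. The map $F$ covers the $C^1$ diffeomorphism $h\times h$, which pulls $\omega^{n-1}$ back to $c^{n-1}\omega_X^{n-1}$, and on each orbit it is affine with slope $c$. So $\mu(F\Omega)=c^n\mu_X(\Omega)$ for Borel sets $\Omega$. Take for $\Omega$ a fundamental domain of $\Gamma_S$. The Liouville mass of $SN$ is $\operatorname{vol}(N)$ times a constant depending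 only on $n$, so $\operatorname{vol}(M')=c^n\operatorname{vol}(N_0)$.
\end{proof}

We combine this with the theorem of Besson, Courtois and Gallot \cite{BCG}: \emph{let $n\ge3$, let $N$ be a closed oriented Riemannian $n$-manifold, $N_0$ a closed oriented negatively curved locally symmetric $n$-manifold, and $N\to N_0$ a continuous map of degree $\delta\ne0$. Then $\operatorname{ent}(N)^n\operatorname{vol}(N)\ge|\delta|\operatorname{ent}(N_0)^n\operatorname{vol}(N_0)$, with equality if and only if the map is homotopic to a homothetic covering.} We apply it only when $N_0$ is real, complex or quaternionic hyperbolic; the assumption $n\ne16$ in Theorem~\ref{thm:C1} keeps us within these cases.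

\begin{corollary}\label{cor:homothety}
If $X$ is real, complex or quaternionic hyperbolic, then $M'$ is homothetic to $N_0=X/\Gamma_S$.
\end{corollary}

\begin{proof}
Both are closed aspherical $n$-manifolds with fundamental group $\Gamma_S$, so there is a homotopy equivalence $M'\to N_0$. The manifold $N_0$ is orientable because $\Gamma_S$ lies in the connected group $\operatorname{Isom}(X)^0$; hence $H_n(M';\mathbb Z)\cong\mathbb Z$, $M'$ is orientable, and the equivalence has degree $\pm1$. By Proposition~\ref{prop:entvol} equality holds, so the map is homotopic to a homothetic covering, of degree $\pm1$.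
\end{proof}

\section{Pinching: proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $-4<K\le-1$ and assume (P). The splitting is $C^1$ by \cite{HirschPugh} and $G$ is non-discrete by Proposition~\ref{prop:discrete}, so Sections~\ref{sec:C1}--\ref{sec:compare} apply. It remains to identify $X$. The invariant that does so is the derivative of $\gamma\in\Gamma_S$ at its attracting fixed point: it is preserved by the $C^1$ conjugacy $h$, and its spectrum is governed by curvature. For $\gamma x=e^{-\ell}Ox$ in Example~\ref{ex:hyperbolic} all eigenvalues have modulus $e^{-\ell}$.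

\begin{lemma}\label{lem:eigen}
Let $1\ne\gamma\in\Gamma_S$.
\begin{itemize}
\item[(a)] If $-\kappa^2\le K\le-1$ on $M$, every eigenvalue $\lambda$ of $D_{\gamma^+}\gamma$ on $T_{\gamma^+}\Sigma$ satisfies $-\kappa\ell(\gamma)\le\log|\lambda|\le-\ell(\gamma)$.
\item[(b)] If $X$ is not real hyperbolic, the derivative of $\gamma$ at $\gamma_X^+$ on $\Sigma_X$ has eigenvalues with $\log|\lambda|=-\ell_X(\gamma)$ and eigenvalues with $\log|\lambda|=-2\ell_X(\gamma)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Put $\ell=\ell(\gamma)$ and let $v$ be tangent to the axis, so $\gamma v=\varphi_\ell v$. The map $\gamma\varphi_{-\ell}$ fixes $v$, preserves $W^u(v)$, and induces $\gamma$ on $\Sigma$. Under the $C^1$ diffeomorphisms $W^u(v)\to L^u_{\gamma^-}\to\Sigma\setminus\{\gamma^-\}$ of Proposition~\ref{prop:C1sphere}, $v$ corresponds to $\gamma^+$, so $D_{\gamma^+}\gamma$ is conjugate to $\mathcal L=D(\gamma\varphi_{-\ell})|_{E^u(v)}$. A vector $\zeta\in E^u(v)$ determines the Jacobi field $J(t)=d\mathrm{pr}(D\varphi_t\zeta)$ along the axis; these are the \emph{unstable} Jacobi fields, those normal to the axis and bounded for $t\le0$, and $\zeta\mapsto J(0)$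 is an isomorphism $E^u(v)\to v^\perp$. In this identification $\mathcal L$ sends $J(0)$ to $d\gamma\,J(-\ell)$, whose norm is $|J(-\ell)|$. The standard comparison for unstable Jacobi fields under $-\kappa^2\le K\le-1$ is
\[
e^{-\kappa t}|J(0)|\le|J(-t)|\le e^{-t}|J(0)|,\qquad t\ge0.
\]
So $\|\mathcal L\|\le e^{-\ell}$ and $\|\mathcal L^{-1}\|\le e^{\kappa\ell}$, which bounds the spectral radii of $\mathcal L$ and $\mathcal L^{-1}$.

(b) The same description holds in $X$. By (R1), unstable Jacobi fields have the form $e^tP_1(t)+e^{2t}P_2(t)$ with $P_i$ parallel and tangent to $V_i$. Since $d\gamma$ respects the $V_i$ and the norm, $\mathcal L$ preserves $V_1(v)$ and $V_2(v)$ and acts on $V_i(v)$ as $e^{-i\ell_X(\gamma)}$ times an orthogonal map. Both spaces are nonzero.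
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By compactness $-\kappa^2\le K\le-1$ with $\kappa<2$. Fix $1\ne\gamma\in\Gamma_S$. Differentiating $h\gamma=\gamma h$ at $\gamma_X^+$ (Corollary~\ref{cor:hC1} and Proposition~\ref{prop:h}) shows that the derivatives of $\gamma$ at $\gamma_X^+$ and at $\gamma^+$ are conjugate, so they have the same eigenvalues. By Lemma~\ref{lem:eigen}(a), the ratio of the numbers $\log|\lambda|$ for any two eigenvalues is at most $\kappa<2$, while Lemma~\ref{lem:eigen}(b) would give the ratio $2$. Hence $X=\mathbb H^n$. By Corollary~\ref{cor:homothety}, the finite cover $M'$ of $M$ has constant curvature, and so does $M$; thus $(M,g)$ is homothetic to a real hyperbolic manifold.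
\end{proof}

\section{Arithmeticity: proofs of Theorems~\ref{thm:arith} and~\ref{thm:C1}}\label{sec:arith}

Let $S$ be a connected, centerless, noncompact simple Lie group. A lattice $\Delta\le S$ is \emph{arithmetic} if there are a semisimple algebraic group $\mathbf H$ defined over $\mathbb Q$ and a surjective homomorphism $\mathbf H(\mathbb R)^0\to S$ with compact kernel such that the image of $\mathbf H(\mathbb Z)\cap\mathbf H(\mathbb R)^0$ is commensurable with $\Delta$. By definition the property passes to commensurable lattices and is preserved by automorphisms of $S$. A closed manifold $X/\Gamma$, with $X$ a rank one symmetric space, is arithmetic if $\Gamma\cap S$ is an arithmetic lattice in $S=\operatorname{Isom}(X)^0$. We use Margulis' commensurator theorem in the following form (\cite[Ch.~IX]{Margulis}, \cite[\S6.2]{Zimmer}): \emph{if the lattice $\Delta\le S$ is arithmetic, then $\operatorname{Comm}_S(\Delta)$ is dense in $S$; otherwise $[\operatorname{Comm}_S(\Delta):\Delta]<\infty$.}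

An element of the commensurator need not normalize a finite index subgroup, so density alone does not produce centralizer elements. Conjugates of lattice elements by the commensurator do.

\begin{proposition}\label{prop:arithmetic}
Let $M$ be homothetic to a closed arithmetic manifold $X/\Gamma$, with $X$ a rank one symmetric space of noncompact type and dimension $n\ge3$. Then \textup{(P)} holds.
\end{proposition}

\begin{proof}
Rescale so that $M=X/\Gamma$ with $K\le-1$. The group $\operatorname{Isom}(X)$ acts faithfully on the sphere at infinity, since an isometry fixing all boundary points preserves every geodesic and a point is the intersection of two geodesics; we regard it as a subgroup of $G$. Let $S=\operatorname{Isom}(X)^0$, $\Gamma_S=\Gamma\cap S$, and let $\mathcal E$ be the set of $f\in\operatorname{Isom}(X)$ that normalize some finite index subgroup of $\Gamma$. For $f\in\mathcal E$ the group $\Gamma_f$ has finite index in $\Gamma$ and is normalized by $f$, so $df$ induces a centralizer element on $SX/\Gamma_f$; its coset is $f\Gamma_f$, and it is primitive by Lemma~\ref{lem:dictionary}(c). If (P) fails, then by Lemma~\ref{lem:dictionary}(b)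 only finitely many cosets $f_1\Gamma_{f_1},\dots,f_m\Gamma_{f_m}$ arise in this way, so $\mathcal E$ is contained in $\Omega=f_1\Gamma\cup\dots\cup f_m\Gamma$, a closed discrete subset of $\operatorname{Isom}(X)$.

Fix $1\ne\gamma_0\in\Gamma_S$, let $q\in\operatorname{Comm}_S(\Gamma_S)$ and $\Delta=q\Gamma_Sq^{-1}$. The group $\Gamma_S\cap\Delta$ has finite index in $\Delta$, so the intersection of its conjugates in $\Delta$ is a normal subgroup of finite index in $\Delta$. This subgroup has finite index in $\Gamma_S\cap\Delta$, hence in $\Gamma$, and it is normalized by $q\gamma_0q^{-1}\in\Delta$. So $q\gamma_0q^{-1}\in\mathcal E\subset\Omega$. Since $\operatorname{Comm}_S(\Gamma_S)$ is dense in $S$ and $\Omega$ is closed, the whole $S$-conjugacy class of $\gamma_0$ lies in $\Omega$. The class is connected and $\Omega$ is discrete, so the class is a point and $\gamma_0$ is central in $S$. But $S$ has trivial center.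
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:arith} and~\ref{thm:C1}]
In both theorems the implication toward (P) is Proposition~\ref{prop:arithmetic}. Assume (P), and in the setting of Theorem~\ref{thm:C1} rescale so that $K\le-1$. By Proposition~\ref{prop:discrete}, $H$ and $G$ are non-discrete, and since the splitting is $C^1$, Sections~\ref{sec:C1}--\ref{sec:compare} apply. Under strict pinching $X=\mathbb H^n$ by Section~\ref{sec:end}; if $n\ne16$, then $X$ is real, complex or quaternionic hyperbolic by (R1) and $\dim X=n$. In both cases Corollary~\ref{cor:homothety} gives a homothety $M'\to X/\Gamma_S$.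

Since $[\Gamma:\Gamma_S]<\infty$, we have $H\cap S=\operatorname{Comm}_S(\Gamma_S)$. This group is non-discrete, because $S$ is open in $G$ and $H$ is non-discrete. A group containing the discrete group $\Gamma_S$ with finite index is discrete, so $[\operatorname{Comm}_S(\Gamma_S):\Gamma_S]=\infty$, and $\Gamma_S$ is arithmetic by Margulis' theorem. Lift the homothety to $\Phi\colon\widetilde M\to X$. It conjugates the deck group of $M'$ onto $\Gamma_S\le S$ and $\Gamma$ onto a group $\Gamma'\le\operatorname{Isom}(X)$ containing $\Gamma_S$ with finite index. So $\Gamma'\cap S$ is arithmetic, and $M$ is homothetic to the arithmetic manifold $X/\Gamma'$.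

For the last assertion of Theorem~\ref{thm:C1}, an arithmetic compact complex hyperbolic manifold of complex dimension $m\ge2$, normalized to $-4\le K\le-1$, satisfies (P) by Proposition~\ref{prop:arithmetic}, and its curvature is not constant by (R1). Such manifolds exist for every $m\ge2$, since by a theorem of Borel the group $PU(m,1)$ contains torsion-free uniform arithmetic lattices.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCG}
Besson, Courtois and Gallot,
\emph{Entropies et rigidit\'es des espaces localement sym\'etriques de courbure strictement n\'egative},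
GAFA \textbf{5} (1995).

\bibitem{Bourdon}
Bourdon,
\emph{Structure conforme au bord et flot g\'eod\'esique d'un $\mathrm{CAT}(-1)$-espace},
1995.

\bibitem{HirschPugh}
Hirsch and Pugh,
\emph{Smoothness of horocycle foliations},
J. Diff. Geom. \textbf{10} (1975).

\bibitem{Manning}
Manning, 1979.

\bibitem{Margulis}
Margulis,
\emph{Discrete Subgroups of Semisimple Lie Groups}.

\bibitem{Mitsutani}
Daniel Mitsutani,
\emph{Symmetries of geodesic flows on covers and rigidity},
arXiv:2402.09576 (2024).

\bibitem{Zimmer}
Zimmer,
\emph{Ergodic Theory and Semisimple Groups}.

\end{thebibliography}
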